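\title{Parabolic restriction preserves unitarity for rational Cherednik algebras}

\begin{abstract}
Let $W$ be a complex reflection group and $W'$ a parabolic subgroup. The Bezrukavnikov--Etingof restriction functor sends a module $M$ in category $\mathcal O$ of the rational Cherednik algebra of $W$ to a local system whose fibers are modules over the rational Cherednik algebra of $W'$. We prove that if $M$ is unitary, then this local system carries a flat, positive definite, contravariant Hermitian form, so that its monodromy is a finite direct sum of products of unitary modules and unitary representations of the fundamental group. The form is obtained as a limit: vectors dual to the fibers are realized as generalized eigenvectors $F_z$ in a completion of $M$, and $e^{-t^2|z|^2}(F_{tz},G_{tz})$ converges as $t\to\infty$. For $W'=1$ the form descends to the regular orbit space, so $KZ(M)$ is unitary.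
\end{abstract}

\section{Introduction}

Let $W$ be a complex reflection group with reflection representation $\mathfrak h$, let $S\subset W$ be the set of reflections, and let $c\colon S\to\mathbb C$ be a conjugation invariant function. The rational Cherednik algebra $H_c(W,\mathfrak h)$ is generated by $W$, by commuting elements $x\in\mathfrak h^*$ and by commuting elements $y\in\mathfrak h$; the commutator $[y,x]$ is the number $x(y)$ corrected by a combination of reflections with coefficients $c_s$. Category $\mathcal O_c(W,\mathfrak h)$ consists of the modules that are finitely generated over $\mathbb C[\mathfrak h]$ and on which $\mathfrak h$ acts locally nilpotently. A module in $\mathcal O_c$ is \emph{unitary}, as in the work of Etingof, Stoica and Griffeth on unitary representations of rational Cherednik algebras, if it carries a positive definite Hermitian form that is contravariant: $W$ acts by isometries and $y\in\mathfrak h$ is adjoint to the linear function $x_y=\langle\,\cdot\,,y\rangle$, where $\langle\,,\rangle$ is a $W$-invariant inner product on $\mathfrak h$. As always for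 unitary modules, we assume throughout that $c_{s^{-1}}=\overline{c_s}$. Precise definitions are in Section~\ref{sec:algebra}.

Let $W'\subset W$ be a parabolic subgroup, that is, the stabilizer of a point of $\mathfrak h$. Let $L=\mathfrak h^{W'}$ be its fixed subspace, let $Y\subset L$ be the set of points whose stabilizer in $W$ is exactly $W'$, and let $c'$ be the restriction of $c$ to $W'$. A module $M\in\mathcal O_c$ is a coherent sheaf on $\mathfrak h$, and one may look at it in the formal neighborhood of a point $z\in Y$. In the directions transverse to $L$ one sees a module $R_z$ over the smaller algebra $H_{c'}(W',\mathfrak h/L)$; in the directions along $L$ one sees a flat connection that identifies the $R_z$ for nearby $z$. This is the restriction functor of Bezrukavnikov and Etingof \cite{BE},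
$$\operatorname{Res}\colon\mathcal O_c(W,\mathfrak h)\to\mathcal O_{c'}(W',\mathfrak h/L)\boxtimes\operatorname{Loc}(Y),$$
recalled in Section~\ref{sec:res}. Composing with monodromy gives
$$\operatorname{Res}'\colon\mathcal O_c(W,\mathfrak h)\to\mathcal O_{c'}(W',\mathfrak h/L)\boxtimes\operatorname{Rep}\pi_1(Y).$$
Concretely, $\operatorname{Res}'(M)$ is the module $R_b$ at a base point $b\in Y$ with an action of $\pi_1(Y,b)$ by module automorphisms, and $M'\boxtimes V$ denotes $M'\otimes V$ with the algebra acting on $M'$ and the group on $V$. A representation of $\pi_1(Y)$ is \emph{unitary} if it has a positive definite invariant Hermitian form, and an object of the target category is \emph{unitary} if it is a finite direct sum $\bigoplus_i M_i\boxtimes V_i$ with all $M_i$ and all $V_i$ unitary. The following question comes from \cite{Stoica}.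

\begin{quote}
\emph{If $M\in\mathcal O_c(W,\mathfrak h)$ is unitary, is $\operatorname{Res}'(M)$ unitary?}
\end{quote}

The answer is known to be yes when $W=S_n$ acts in its reflection representation and $W'=1$. The extreme cases point the same way. If $W'=W$ and $\mathfrak h^W=0$, then $Y$ is a point and $\operatorname{Res}'(M)\cong M$ (Remark~\ref{rem:whole}). If $W=\mathbb Z/2$ and $W'=1$, the modules of Section~\ref{sec:rankone} give local systems of rank one on $\mathbb C^\times$ with monodromy $1$ or $e^{-4\pi ic}$, which has absolute value one because $c$ is real. On the other hand, a positive answer is not formal. The form on $M$ makes $x_y$ adjoint to $y$, not to multiplication by a function, so it does not localize to a metric on the fibers of $M$; and unitarity of $\operatorname{Res}'(M)$ includes the assertion that its monodromy is semisimple. We prove that the answer is always yes.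

\begin{theorem}\label{thm:main}
Let $M\in\mathcal O_c(W,\mathfrak h)$ be unitary. The local system $z\mapsto R_z$ on $Y$ with fibers in $\mathcal O_{c'}(W',\mathfrak h/L)$ that represents $\operatorname{Res}(M)$ carries a positive definite Hermitian form which is flat and contravariant for $H_{c'}(W',\mathfrak h/L)$. Consequently $\operatorname{Res}'(M)\cong\bigoplus_{i\in I}M_i\boxtimes V_i$ with $I$ finite, all $M_i$ irreducible and unitary, and all $V_i$ unitary.
\end{theorem}

For $W'=1$ the set $Y$ is $\mathfrak h_{reg}$, the set of points with trivial stabilizer. The local system is then $W$-equivariant, and $KZ(M)$ is the monodromy of its descent to $\mathfrak h_{reg}/W$.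

\begin{theorem}\label{thm:equiv}
The form in Theorem~\ref{thm:main} can be chosen $N_W(W')$-invariant. For $W'=1$ it descends to $\mathfrak h_{reg}/W$, so $KZ(M)$ is a unitary representation of $\pi_1(\mathfrak h_{reg}/W)$.
\end{theorem}

The proof passes to the dual side. A functional on the fiber of $M$ at $z$ is given by the inner product with a vector $F_z$ in a completion of $M$, and since $x_y$ is adjoint to $y$, this $F_z$ is a generalized eigenvector of the operators $y$. Such vectors have finite norm, so the form of $M$ restricts to them. The restricted form is neither flat nor contravariant, and the defect is measured by the overlaps between eigenvectors attached to $z$ and to other points $gz$ of its orbit. Far from the origin these overlaps become negligible, and the normalized products $e^{-t^2|z|^2}(F_{tz},G_{tz})$ converge, as $t\to\infty$, to a form with all the required properties. Section~\ref{sec:rankone} carries this out by hand for $W=\mathbb Z/2$.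

\section{Cherednik algebras and unitary modules}\label{sec:algebra}

\subsection{The algebra}
Fix a $W$-invariant positive definite Hermitian form $\langle\,,\rangle$ on $\mathfrak h$. All Hermitian forms are linear in the first slot. For $y\in\mathfrak h$ let $x_y\in\mathfrak h^*$ be the function $v\mapsto\langle v,y\rangle$; the map $y\mapsto x_y$ is an antilinear bijection. The group acts on functions by $(gf)(v)=f(g^{-1}v)$, so $gx_y=x_{gy}$.

A reflection $s$ fixes a hyperplane pointwise and preserves the line orthogonal to it. Choose $\alpha_s^\vee$ on this line with $\langle\alpha_s^\vee,\alpha_s^\vee\rangle=2$, with the same choice for $s$ and $s^{-1}$, and put $\alpha_s=x_{\alpha_s^\vee}$. Then $\alpha_s(\alpha_s^\vee)=2$, the kernel of $\alpha_s$ is the fixed hyperplane, and $\alpha_s$ is determined by $s$ up to a factor of absolute value one; in particular $g\alpha_s$ is a unimodular multiple of $\alpha_{gsg^{-1}}$. Let $s\alpha_s=\lambda_s\alpha_s$, so that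
$$sx=x-\tfrac{1-\lambda_s}{2}\,x(\alpha_s^\vee)\,\alpha_s\qquad(x\in\mathfrak h^*).$$
The algebra $H_c=H_c(W,\mathfrak h)$ is generated by $W$, $\mathfrak h^*$ and $\mathfrak h$ with relations $[x,x']=[y,y']=0$, $gxg^{-1}=g(x)$, $gyg^{-1}=g(y)$ and
$$[y,x]=x(y)-\sum_{s\in S}c_s\,\alpha_s(y)\,x(\alpha_s^\vee)\,s .$$
Put $a_s=2c_s/(1-\lambda_s)$ and $\Delta_sf=(f-s(f))/\alpha_s$. For $f\in\mathbb C[\mathfrak h]$,
\begin{equation}\label{eq:comm}
[y,f]=\partial_yf-\sum_{s\in S}a_s\,\alpha_s(y)\,\Delta_s(f)\,s .
\end{equation}
For linear $f$ this is the defining relation, since $\Delta_sx=\frac{1-\lambda_s}2x(\alpha_s^\vee)$. It extends to products by $[y,f_1f_2]=[y,f_1]f_2+f_1[y,f_2]$ and the twisted Leibniz rule $\Delta_s(f_1f_2)=\Delta_s(f_1)s(f_2)+f_1\Delta_s(f_2)$. The same rule shows: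
\begin{equation}\label{eq:ideal}
\text{if $J\subset\mathbb C[\mathfrak h]$ is an ideal with $s(J)=J$, then }\Delta_s(J^N)\subset J^{N-1}.
\end{equation}

\subsection{Contravariant forms}
Set $y^*=x_y$, $x_y^*=y$, $g^*=g^{-1}$. This defines an antilinear anti-involution of $H_c$. The only relation that needs the hypothesis on $c$ is the last one. We have $\alpha_s(y)\,x_{y'}(\alpha_s^\vee)=\langle y,\alpha_s^\vee\rangle\langle\alpha_s^\vee,y'\rangle$, so applying $*$ to the right side of the relation for $[y,x_{y'}]$ gives $\langle y',y\rangle-\sum_s\overline{c_s}\,\langle y',\alpha_s^\vee\rangle\langle\alpha_s^\vee,y\rangle s^{-1}$, and this is the right side of the relation for $[y,x_{y'}]^*=[y',x_y]$ because $\overline{c_s}=c_{s^{-1}}$. A sesquilinear form on a module is \emph{contravariant} if $(av,w)=(v,a^*w)$ for all $a\in H_c$. Since $\overline{\lambda_s}=\lambda_s^{-1}=\lambda_{s^{-1}}$,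
\begin{equation}\label{eq:abar}
\overline{a_s}=a_{s^{-1}} .
\end{equation}

\subsection{The Euler element}
Let $y_i$ be an orthonormal basis of $\mathfrak h$ and $x_i=x_{y_i}$ the dual basis. The element $D_0=\sum_ix_iy_i-\sum_sa_ss$ commutes with $W$ and satisfies $D_0^*=D_0$ by \eqref{eq:abar}. Since $\sum_i\alpha_s(y_i)x_i=\alpha_s$ and $[s,x]=(s(x)-x)s$,
$$[D_0,x]=x-\sum_sc_s\,x(\alpha_s^\vee)\alpha_ss+\sum_sa_s\tfrac{1-\lambda_s}2\,x(\alpha_s^\vee)\alpha_ss=x,$$
and applying $*$ gives $[D_0,y]=-y$.

\begin{lemma}\label{lem:ss}
Let $M\in\mathcal O_c$ be unitary.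
\begin{enumerate}
\item[(i)] $M$ is the orthogonal direct sum of finite-dimensional eigenspaces of $D_0$; the eigenvalues are real and bounded below.
\item[(ii)] $M$ is a finite orthogonal direct sum of irreducible modules.
\item[(iii)] If $M$ is irreducible and $h$ is the least eigenvalue of $D_0$, then $M=\bigoplus_{k\ge0}M[k]$ with $M[k]=\ker(D_0-h-k)$, and $M=\mathbb C[\mathfrak h]M[0]$. Every endomorphism of $M$ is a scalar, and every contravariant sesquilinear form on $M$ is a multiple of the given one.
\end{enumerate}
\end{lemma}

\begin{proof}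
(i) Since $\mathfrak h$ acts locally nilpotently, $M$ is generated over $\mathbb C[\mathfrak h]$ by a finite-dimensional subspace $V$ stable under $W$ and $\mathfrak h$. Choose $W$-stable subspaces $0=V_0\subset\dots\subset V_l=V$ with $\mathfrak hV_j\subset V_{j-1}$ and $V_j/V_{j-1}$ irreducible. By \eqref{eq:comm}, $M_j=\mathbb C[\mathfrak h]V_j$ is a submodule. On the image of $V_j$ in $M_j/M_{j-1}$ the element $D_0$ acts as $-\sum a_ss$, which is central in $\mathbb C[W]$ and so acts by a scalar $h_j$; on the image of (polynomials of degree $k$)$\cdot V_j$ it acts by $h_j+k$. Hence $M$ is a direct sum of finite-dimensional generalized eigenspaces with eigenvalues in $\bigcup_j(h_j+\mathbb Z_{\ge0})$. On each of them $D_0$ is self-adjoint for a positive form, which gives (i).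

(ii) A submodule $N$ is stable under $D_0$, hence graded, so $M=N\oplus N^\perp$, and $N^\perp$ is a submodule by contravariance. The module $M$ is Noetherian, and a descending chain of submodules gives an ascending chain of complements, so $M$ has finite length. Split off irreducible submodules one at a time.

(iii) The eigenspace $M[0]$ is $W$-stable and killed by $\mathfrak h$, so $\mathbb C[\mathfrak h]M[0]$ is a submodule and equals $M$. An endomorphism $\varphi$ has an eigenvalue $\nu$ on $M[0]$, and $\ker(\varphi-\nu)$ is a nonzero submodule. For a contravariant form $\gamma$ the spaces $M[k]$ are mutually orthogonal, because $D_0^*=D_0$ and the eigenvalues are real. So $\gamma(m,m')=(\varphi m,m')$ for a graded linear map $\varphi$, which commutes with $H_c$ because both forms are contravariant.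
\end{proof}

Nothing here uses that $W$ is generated by $S$, and the lemma will also be applied to $W'$.

Let $M$ be irreducible and unitary. Put $A=-\sum_sa_ss-h$ and $\kappa=\sum_s|a_s|+|h|$, so that $\sum_ix_iy_i+A$ acts on $M[k]$ by $k$ and $\|A\|\le\kappa$. Positivity turns this identity into the estimates on which all convergence statements rest. For $v\in M[k]$ we have $\sum_i\|y_iv\|^2=(\sum_ix_iy_iv,v)=((k-A)v,v)$, and for $G_i\in M[k-1]$ we have $(\sum_ix_iG_i,v)=\sum_i(G_i,y_iv)$. With the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:growth}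
\sum_i\|y_iv\|^2\le(k+\kappa)\|v\|^2,\qquad\Big\|\sum_ix_iG_i\Big\|\le\sqrt{k+\kappa}\,\Big(\sum_i\|G_i\|^2\Big)^{1/2}.
\end{equation}

\section{The group of order two}\label{sec:rankone}

Let $W=\{1,s\}$ act on $\mathfrak h=\mathbb C$ by $s=-1$, let $y=1\in\mathfrak h$ and $x=x_y$. Then $\alpha_s=\sqrt2\,x$, $a_s=c$, and $[y,x]=1-2cs$. The condition on the parameter says that $c$ is real. (Here it is no restriction: if a nonzero module has a positive form with $s$ unitary and $y$ adjoint to $x$, then $[y,x]$ and $s$ are self-adjoint, so $(c-\bar c)s=0$.)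

For $\varepsilon=\pm1$ let $M_\varepsilon=\mathbb C[x]v$ with $s(x^kv)=\varepsilon(-1)^kx^kv$ and
$$y\,x^kv=d_k\,x^{k-1}v,\qquad d_k=k-\varepsilon c\,(1-(-1)^k).$$
This is a module, since $d_{k+1}-d_k=1-2c\,\varepsilon(-1)^k$. A contravariant form makes the monomials orthogonal and satisfies $\|x^kv\|^2=(yx^kv,x^{k-1}v)=d_k\|x^{k-1}v\|^2$, and conversely these conditions define one. So $M_\varepsilon$ is unitary exactly when all $d_k$, $k\ge1$, are positive, that is, when $\varepsilon c<\frac12$.

Take $W'=1$, so $Y=\mathbb C^\times$. As we recall in Section~\ref{sec:res}, $\operatorname{Res}(M)$ is then the localization of $M$ to $Y$ with the connection $\nabla=y+cx^{-1}(1-s)$. For $f\in\mathbb C[x]$ and $f^-(x)=f(-x)$,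
$$\nabla(fv)=\Big(f'-\varepsilon c\,\frac{f-f^-}{x}+c\,\frac{f-\varepsilon f^-}{x}\Big)v=\Big(f'+(1-\varepsilon)\,c\,\frac fx\Big)v .$$
The flat sections are the multiples of $v$ for $\varepsilon=1$ and of $x^{-2c}v$ for $\varepsilon=-1$; the monodromy is $1$ or $e^{-4\pi ic}$, and it is unitary. This holds for all real $c$, so the converse of Theorem~\ref{thm:main} is false: $M_{1}$ with $c=1$ is not unitary and has trivial monodromy.

In rank one nothing more is needed, but the argument uses the explicit solution. We now construct the flat form from the form on $M_\varepsilon$, in a way that generalizes. Let $\varepsilon c<\frac12$ and $\|v\|=1$. The fiber $M_\varepsilon/(x-z)M_\varepsilon$ is a line, and the functional $fv\mapsto f(z)$ on it is the inner product with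
$$F_z=\sum_{k\ge0}\frac{\bar z^{\,k}}{d_1\cdots d_k}\,x^kv,\qquad yF_z=\bar z\,F_z,\qquad(F_z,F_w)=\sum_{k\ge0}\frac{(\bar zw)^k}{d_1\cdots d_k}.$$
The series converges because $d_k\to\infty$. For $c=0$ this is the Fock space and $(F_z,F_w)=e^{\bar zw}$, from which two lessons can be read. First, $F_z$ pairs with the flat section $v$ to the constant $1$, so a flat metric must give it constant length; the right quantity is $e^{-|z|^2}\|F_z\|^2$. Second, eigenvectors of $y$ for different eigenvalues are not orthogonal, but
$$\frac{|(F_z,F_w)|}{\|F_z\|\,\|F_w\|}=e^{-|z-w|^2/2},$$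
so they become orthogonal when $z$ and $w$ are far apart.

For $c\ne0$ both statements survive asymptotically. Let $z=t>0$. Since $txF_t=\sum_kd_k\,t^kx^kv/(d_1\cdots d_k)$ and $k-d_k=\varepsilon c-c\,\varepsilon(-1)^k$, we get $t\,\partial_tF_t=txF_t+\varepsilon cF_t-c\,sF_t$. The diagonal term $\varepsilon cF_t$ would produce a power of $t$, and we remove it by setting $\Phi_z=\bar z^{-\varepsilon c}F_z$:
\begin{equation}\label{eq:rank1flow}
\partial_t\Phi_t=x\Phi_t-\frac ct\,s\Phi_t .
\end{equation}
The section $\Phi_z$ pairs to $1$ with $x^{\varepsilon c}v$, which is flat for the twisted connection $\nabla^\flat=\nabla-cx^{-1}$. The two connections are conjugate by the multivalued function $x^c$, whose branches differ by unimodular constants, so a flat positive form for one gives such a form for the other.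

Put $q_1=e^{-t^2}(\Phi_t,\Phi_t)$ and $q_s=e^{-t^2}(s\Phi_t,\Phi_t)$. The vector $s\Phi_t$ has $y$-eigenvalue $-t$, so $q_s$ is the overlap with the other point of the orbit. Moving $x$ across the form, $(x\Phi,\Phi)=(\Phi,y\Phi)=t(\Phi,\Phi)$, while $(sx\Phi,\Phi)=-(s\Phi,y\Phi)=-t(s\Phi,\Phi)$ and $(s\Phi,x\Phi)=(ys\Phi,\Phi)=-t(s\Phi,\Phi)$. Hence \eqref{eq:rank1flow} gives
$$q_1'=-\frac{2c}t\,q_s,\qquad q_s'=-4t\,q_s-\frac{2c}t\,q_1 .$$
Positivity gives $|q_s|\le q_1$, so $|q_1'|\le2|c|\,q_1/t$. This only bounds $q_1$ by powers of $t$, because $\int dt/t$ diverges. The gain comes from the damping term $-4tq_s$.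

\begin{lemma}\label{lem:damp}
Let $C,\eta>0$. Let $p\colon[1,\infty)\to(0,\infty)$ and $q\colon[1,\infty)\to\mathbb C$ be continuously differentiable with $|p'|\le Cp/t$, $|q(1)|\le p(1)$ and $q'=\gamma q+\rho$, where $\gamma,\rho$ are continuous, $\operatorname{Re}\gamma\le-2\eta t$ and $|\rho|\le Cp$. Then $|q(t)|\le C'p(t)/t$ with $C'$ depending only on $C$ and $\eta$.
\end{lemma}

\begin{proof}
Integrating $(\log p)'\ge-C/t$ gives $p(\tau)\le(t/\tau)^Cp(t)$ for $1\le\tau\le t$. Since $|\exp\int_\tau^t\gamma|\le e^{-\eta(t^2-\tau^2)}$, variation of constants gives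
$$|q(t)|\le e^{-\eta(t^2-1)}p(1)+C\!\int_1^t\!e^{-\eta(t^2-\tau^2)}p(\tau)\,d\tau\le p(t)\Big[e^{-\eta(t^2-1)}t^C+C\!\int_1^t\!e^{-\eta(t^2-\tau^2)}\Big(\frac t\tau\Big)^Cd\tau\Big].$$
For $\tau\ge t/2$ use $(t/\tau)^C\le2^C$ and $t^2-\tau^2\ge t(t-\tau)$; this part of the integral is at most $2^C/(\eta t)$. For $\tau<t/2$ use $(t/\tau)^C\le t^C$ and $t^2-\tau^2\ge\frac34t^2$; this part is at most $t^{C+1}e^{-3\eta t^2/4}$. So $t$ times the bracket is bounded in terms of $C$ and $\eta$.
\end{proof}

With $p=q_1$ and $q=q_s$ the lemma gives $|q_s|\le C'q_1/t$. Feeding this back, $|(\log q_1)'|\le2|c|C'/t^2$, which is integrable: $q_1(t)$ tends to a finite \emph{positive} limit $q_1(\infty)$. Since $c$ is real, $\|\Phi_z\|$ depends only on $|z|$, so $\lim_{t\to\infty}e^{-t^2|z|^2}\|\Phi_{tz}\|^2=q_1(\infty)$ for every $z$: the limit is a positive flat metric. For $F_z$ in place of $\Phi_z$ the normalized norm behaves like $t^{2\varepsilon c}$, so $\nabla^\flat$ is the connection for which the limit exists.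

In general the fibers are infinite-dimensional modules over the algebra of $W'$, on which the $y$'s transverse to $L$ act nilpotently. Three things are then new: flatness of the limit needs an argument, contravariance has to be proved, and positivity of a trace no longer gives positivity of the form.

\section{The restriction functor}\label{sec:res}

\subsection{The stratum}
Let $S'=S\cap W'$ and $S''=S\setminus S'$. Let $L^\perp$ be the orthogonal complement of $L$, identified with $\mathfrak h/L$ and carrying the restricted form, and write $v_\perp$ for the $L^\perp$-component of $v\in\mathfrak h$. The set $Y$ is the complement in $L$ of the finitely many proper subspaces $L\cap\mathfrak h^g$, $g\notin W'$; so it is open, connected and stable under positive dilations. For $z\in Y$ and $s\in S$,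
$$s\in S'\iff sz=z\iff\alpha_s(z)=0\iff\alpha_s|_L=0\iff\alpha_s^\vee\in L^\perp ,$$
and $\langle\alpha_s^\vee,z\rangle=\overline{\alpha_s(z)}\ne0$ for $s\in S''$. Put $H'=H_{c'}(W',L^\perp)$. It maps to $H_{c'}(W',\mathfrak h)$, and its image commutes with the elements $y$ and $x_y$, $y\in L$, which satisfy the Weyl algebra relations.

\begin{remark}
Unitarity of an $H'$-module does not depend on the invariant form on $L^\perp$. It is a standard fact, used only in this remark, that $W'$ is generated by $S'$. Each $\alpha^\vee_s$, $s\in S'$, lies in one irreducible summand $\mathfrak h_i$ of $L^\perp$ and $s$ fixes the others, so the $\mathfrak h_i$ are pairwise non-isomorphic and another invariant form is $r_i\langle\,,\rangle$ on $\mathfrak h_i$ with $r_i>0$. Let $D_i$ be the Euler element built from $\mathfrak h_i$ and the reflections that move it. The $D_i$ commute, are self-adjoint, and $r^{-D_i}y=r\,y\,r^{-D_i}$ for $y\in\mathfrak h_i$; hence $(v,w)\mapsto(\prod_ir_i^{-D_i}v,w)$ is positive and contravariant for the new form.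
\end{remark}

\subsection{Completions}
Let $M\in\mathcal O_c$ and $z\in Y$. Let $\mathfrak m_z\subset\mathbb C[\mathfrak h]$ be the maximal ideal of $z$, let $\widehat M_z=\varprojlim M/\mathfrak m_z^NM$, and let $I$ be the ideal of the orbit $Wz$. By the Chinese remainder theorem $M/I^NM=\bigoplus_{z'\in Wz}M/\mathfrak m_{z'}^NM$. By \eqref{eq:comm} and \eqref{eq:ideal}, $yI^NM\subset I^{N-1}M$, so $H_c$ acts on $\widehat M_{Wz}=\varprojlim M/I^NM=\bigoplus_{z'}\widehat M_{z'}$. The projections $e_{z'}$ onto the summands commute with $\mathbb C[\mathfrak h]$ and satisfy $ge_{z'}=e_{gz'}g$. Thus $\widehat M_z$ is stable under $\mathbb C[\mathfrak h]$ and $W'$, though not under $\mathfrak h$, and $\alpha_s$ is invertible on it for $s\in S''$. The functor $\operatorname{Res}$ is defined through the following theorem.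

\begin{theorem}[{\cite[Theorem 3.2]{BE}}]\label{thm:BE}
The space $\widehat M_z$ is a module over $H_{c'}(W',\mathfrak h)$ in which $x\in\mathfrak h^*$ and $g\in W'$ act naturally and $y\in\mathfrak h$ acts by the operator $y'$ determined by
\begin{equation}\label{eq:BE}
e_z\,ym=y'e_zm+\sum_{s\in S''}a_s\frac{\alpha_s(y)}{\alpha_s}\,(e_zsm-e_zm),\qquad m\in\widehat M_{Wz}.
\end{equation}
\end{theorem}

The module $\operatorname{Res}_z(M)$ is the space of $v\in\widehat M_z$ such that $y'v=0$ for $y\in L$ and the $y'$ with $y\in L^\perp$ act nilpotently on $v$. The local system $\operatorname{Res}(M)$ has these fibers as $z$ varies over $Y$, with the connection given by the $y'$, $y\in L$ \cite[Section 3]{BE}.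

For $m\in\widehat M_z$ and $s\in S''$ we have $e_zsm=0$, so \eqref{eq:BE} computes the diagonal block $y^\flat=e_zye_z$ of $y$ on $\widehat M_z$:
\begin{equation}\label{eq:flat}
y^\flat=y'-\omega(y),\qquad\omega(y)=\sum_{s\in S''}a_s\frac{\alpha_s(y)}{\alpha_s},\qquad e_z\,ym=y^\flat e_zm+\sum_{s\in S''}a_s\frac{\alpha_s(y)}{\alpha_s}\,e_zsm .
\end{equation}

\subsection{Vector bundles with connection}
To do analysis with $\operatorname{Res}(M)$ we need the spaces $\operatorname{Res}_z(M)$ for all $z$ at once, as limits of vector bundles of finite rank. Let $\delta=\prod_{s\in S''}\alpha_s^{|W|}$. It does not vanish on $Y$, and it is $W'$-invariant, because $W'$ multiplies $\prod_{S''}\alpha_s$ by a character. For $m\in M$ formula \eqref{eq:BE} reads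
$$y'm=ym+\sum_{s\in S''}a_s\frac{\alpha_s(y)}{\alpha_s}(m-sm),$$
and the right side is an element of $M[\delta^{-1}]$ that does not depend on $z$. Apply this to $fm$. In $y(fm)$ use \eqref{eq:comm}; in the sum write $fm-s(f)sm=f(m-sm)+\alpha_s\Delta_s(f)sm$. The terms $\Delta_s(f)sm$ with $s\in S''$ cancel, leaving
\begin{equation}\label{eq:leib}
y'(fm)=f\,y'm+(\partial_yf)\,m-\sum_{s\in S'}a_s\,\alpha_s(y)\,\Delta_s(f)\,sm .
\end{equation}
In particular $y'(\delta m)=\delta y'm+(\partial_y\delta)m$, so $y'(\delta^{-k}m)=\delta^{-k}y'm-k\delta^{-k-1}(\partial_y\delta)m$ is a well-defined operator on $M[\delta^{-1}]$. It satisfies \eqref{eq:leib} and is compatible with the maps $M[\delta^{-1}]\to\widehat M_z$ for all $z\in Y$.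

Let $\mathfrak n$ be the ideal of $L$, generated by the $x_y$ with $y\in L^\perp$, and regard $\mathbb C[L]\subset\mathbb C[\mathfrak h]$ via the orthogonal projection. The ring $\mathbb C[\mathfrak h]/\mathfrak n^N$ is finite over $\mathbb C[L]$, so $\mathcal M_N=(M/\mathfrak n^NM)|_Y$ is a coherent $\mathcal O_Y$-module. On it $\delta$ is invertible, being invertible modulo the nilpotent ideal $\mathfrak n$. From \eqref{eq:leib}:
\begin{itemize}
\item For $y\in L$ we have $\alpha_s(y)=0$ for $s\in S'$, so $[y',f]=\partial_yf$; and $\partial_y$ kills the generators of $\mathfrak n$. So $y'$ acts on $\mathcal M_N$, and the $y'$ form a connection $\nabla$.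
\item For $y\in L^\perp$, functions in $\mathbb C[L]$ are $W'$-invariant and killed by $\partial_y$, so $y'$ commutes with them; by \eqref{eq:ideal} it induces an $\mathcal O_Y$-linear map $\mathcal M_{N+1}\to\mathcal M_N$.
\end{itemize}
Let $\mathfrak l_z$ be the maximal ideal of $z$ in $\mathbb C[L]$. Then $\mathfrak m_z$ is generated by $\mathfrak l_z$ and $\mathfrak n$, so the completion of $\mathcal M_N$ at $z$ is a quotient of $\widehat M_z$ and $\widehat M_z=\varprojlim_N(\mathcal M_N)^\wedge_z$. A section of a coherent sheaf that vanishes in all completions is zero (Krull's intersection theorem), so the relations of Theorem~\ref{thm:BE} hold on the system $(\mathcal M_N)$. Thus $\nabla$ is flat and commutes with $W'$ and with $x_y$ and $y'$ for $y\in L^\perp$. A coherent sheaf with a connection on a smooth variety is locally free, so $\mathcal M_N$ is a vector bundle. From now on we regard it as a holomorphic bundle; over a simply connected open set it has a frame of flat sections.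

The fiber of $\mathcal M_N$ at $z$ is $\mathcal M_{N,z}=M/(\mathfrak n^N+\mathfrak l_z\mathbb C[\mathfrak h])M$. Let $\overline M_z=\varprojlim_N\mathcal M_{N,z}$, an $H'$-module via $(x,g,y')$, and let $R_z\subset\overline M_z$ be the space of vectors killed, for some $N$, by all $N$-fold products of operators $y'$, $y\in L^\perp$. Parallel transport gives isomorphisms of $H'$-modules between the $\overline M_z$, and these preserve the $R_z$. A section of $\overline M$ is called flat if its image in every $\mathcal M_N$ is flat.

\begin{proposition}\label{prop:fibers}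
Evaluation at $z$ is an isomorphism of $H'$-modules $\operatorname{Res}_z(M)\to R_z$. Every $v\in\operatorname{Res}_z(M)$ is the Taylor expansion at $z$ of the flat section of $\overline M$ with the same value at $z$.
\end{proposition}

\begin{proof}
In a flat frame near $z$ the completion $(\mathcal M_N)^\wedge_z$ is a free module over the power series ring on which $y'$, $y\in L$, acts by $\partial_y$. The vectors killed by these $y'$ are the constant combinations of the frame, that is, the expansions of flat sections, and evaluation maps them bijectively onto $\mathcal M_{N,z}$. Passing to the limit in $N$, evaluation is a bijection from $\{v\in\widehat M_z: y'v=0\ \forall y\in L\}$ onto $\overline M_z$ that commutes with $H'$. Take the vectors on which $L^\perp$ is nilpotent on both sides.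
\end{proof}

So $\operatorname{Res}(M)$ is the family $z\mapsto R_z$ with the parallel transport of $\nabla$, and $\operatorname{Res}'(M)$ is $R_b$ with its monodromy. The construction is additive in $M$.

\begin{remark}\label{rem:whole}
Let $W'=W$, $\mathfrak h^W=0$, and let $M$ be irreducible and unitary. Then $\mathfrak m_0^NM=\bigoplus_{k\ge N}M[k]$, so $\overline M_0=\prod_kM[k]$, and $y'=y$. A vector is killed by all $N$-fold products of $y$'s if and only if it is orthogonal to $\mathfrak m_0^NM$, so $R_0=M$.
\end{remark}

\subsection{The twisted action}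
The adjoint of an operator is easy to control when it is a block of $y$, so, as in rank one, we shall work with $y^\flat$ and return to $y'$ at the end. Since $\alpha_{s^{-1}}=\alpha_s$, \eqref{eq:abar} gives $\omega=\sum_{s\in S''}\operatorname{Re}(a_s)\,d\log\alpha_s$. Let $U\subset\mathfrak h$ be a ball centered at $z_0\in Y$ on which $\delta\neq0$ and with $U\cap L\subset Y$, choose branches of $\log\alpha_s$ on $U$, and put
$$u=\exp\sum_{s\in S''}\operatorname{Re}(a_s)\log\alpha_s,\qquad d\log u=\omega .$$
Because the exponents are real, two choices of branches change $u$ by a \emph{unimodular} constant; this is the second use of the hypothesis on $c$. The form $\omega$ is $W'$-invariant, so for $g\in W'$ the quotient $g(u)/u$ is constant, and it equals $1$ at the fixed point $z_0$. For $z\in U\cap L$, $u$ acts on $\widehat M_z$ through its Taylor series, and \eqref{eq:leib} extends to power series $f$ by continuity. With $f=u^{-1}$ it gives $y'u^{-1}=u^{-1}y'-\omega(y)u^{-1}$, that is,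
\begin{equation}\label{eq:u}
y^\flat=u\,y'\,u^{-1}\qquad(y\in\mathfrak h).
\end{equation}
On $\mathcal M_N|_{U\cap L}$ the function $u$ acts $\mathcal O_Y$-linearly through its Taylor expansion in the $L^\perp$-directions modulo $\mathfrak n^N$, and \eqref{eq:u} holds there because it holds in the completions. Consequently $(x,g,y^\flat)$ is a second action of $H_{c'}(W',\mathfrak h)$ on $\widehat M_z$ and of $H'$ on $\overline M_z$, and $\nabla^\flat=(y^\flat)_{y\in L}=\nabla-\omega$ is a flat connection on $\mathcal M_N$, defined on all of $Y$, that commutes with $W'$ and with $x_y$ and $y^\flat$ for $y\in L^\perp$.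

\section{Generalized eigenvectors}\label{sec:dual}

From here to the end of Section~\ref{sec:form}, $M$ is irreducible and unitary, graded as in Lemma~\ref{lem:ss}(iii).

\subsection{The dual of a completion}
Let $\widetilde M=\prod_kM[k]$, with components written $F=(F_k)$. The generators of $H_c$ are homogeneous, so $H_c$ acts on $\widetilde M$. The form gives a pairing $M\times\widetilde M\to\mathbb C$ with $(am,F)=(m,a^*F)$, and every linear functional on $M$ is $(\,\cdot\,,F)$ for a unique $F\in\widetilde M$. For $z\in\mathfrak h$ let
$$\mathcal E_z=\{F\in\widetilde M:(\mathfrak m_z^NM,F)=0\text{ for some }N\}.$$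
Since $((x_y-x_y(z))m,F)=(m,(y-\langle y,z\rangle)F)$, this is the joint generalized eigenspace of the $y\in\mathfrak h$ for the eigenvalue $y\mapsto\langle y,z\rangle$, and $g\mathcal E_z=\mathcal E_{gz}$. The sum $\mathcal E_{Wz}=\bigoplus_{z'\in Wz}\mathcal E_{z'}$ consists of the $F$ that kill some $I^NM$. It is $H_c$-stable, because $a^*I^NM\subset I^{N-1}M$ for each generator $a$. The pairing extends by continuity to $\widehat M_{Wz}\times\mathcal E_{Wz}$, with $(\widehat M_{z'},\mathcal E_{z''})=0$ for $z'\ne z''$; so the projections of $\mathcal E_{Wz}$ onto its summands, also denoted $e_{z'}$, are adjoint to the earlier ones.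

Let $z\in Y$. The space $\mathcal E_z$ is stable under $\mathfrak h$ and $W'$ but not under $\mathfrak h^*$; put $x^\flat=e_zxe_z$. For $m\in\widehat M_z$, $F\in\mathcal E_z$, $y\in\mathfrak h$, $g\in W'$,
\begin{equation}\label{eq:adj}
(x_ym,F)=(m,yF),\qquad(y^\flat m,F)=(m,x_y^\flat F),\qquad(gm,gF)=(m,F).
\end{equation}
An element of $\mathcal E_z$ is determined by its pairing with $\widehat M_z$, so the relations satisfied by $(x,g,y^\flat)$ pass, via $*$, to the adjoints: $(x^\flat,g,y)$ is an action of $H_{c'}(W',\mathfrak h)$ on $\mathcal E_z$.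

The form on $M$ knows $x$, while the action knows $x^\flat$. The next lemma gives their difference. For $s\in S''$ the element $\alpha_s^\vee\in\mathfrak h\subset H_c$ acts on $\mathcal E_z$ as the nonzero scalar $\langle\alpha_s^\vee,z\rangle$ plus a locally nilpotent operator, so it is invertible there.

\begin{lemma}[Block formula]\label{lem:block}
For $z\in Y$, $F\in\mathcal E_z$ and $x\in\mathfrak h^*$,
$$xF=x^\flat F+\sum_{s\in S''}a_s\,x(\alpha_s^\vee)\;s\,(\alpha_s^\vee)^{-1}F .$$
\end{lemma}

\begin{proof}
Let $x=x_y$ and $m\in M$. By \eqref{eq:flat} and \eqref{eq:adj}, and because $\alpha_s$ is adjoint to $\alpha_s^\vee$,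
$$(m,x_yF)=(e_zym,F)=(m,x_y^\flat F)+\sum_{s\in S''}a_s\,\alpha_s(y)\,\big(sm,(\alpha_s^\vee)^{-1}F\big).$$
The term for $s$ equals $\big(m,\overline{a_s}\,\overline{\alpha_s(y)}\,s^{-1}(\alpha_s^\vee)^{-1}F\big)$, with $\overline{a_s}=a_{s^{-1}}$ and $\overline{\alpha_s(y)}=\langle\alpha_s^\vee,y\rangle=x_y(\alpha_s^\vee)$. Replace $s$ by $s^{-1}$ in the sum.
\end{proof}

The correction lies in the spaces $\mathcal E_{sz}$ of other points of the orbit, and its coefficients are of order $1/|\alpha_s(z)|$. Both facts will make it negligible far from the origin.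

\subsection{The dual bundles}
For $z\in Y$ and $N\ge0$ let $E_z^{(N)}$ be the annihilator in $\widetilde M$ of $(\mathfrak n^N+\mathfrak l_z\mathbb C[\mathfrak h])M$. It lies in $\mathcal E_z$, and taking adjoints,
$$E^{(N)}_z=\{F\in\widetilde M:\ yF=\langle y,z\rangle F\ \ \forall y\in L,\quad y_1\cdots y_NF=0\ \ \forall y_i\in L^\perp\}.$$
The pairing identifies $\mathcal M_{N,z}$ with the space of antilinear functionals on $E^{(N)}_z$, which is finite-dimensional. Put $E_z=\bigcup_NE_z^{(N)}$; then $\overline M_z$ is the space of all antilinear functionals on $E_z$. An element $v\in\mathfrak h$ acts on $E_z$ as $\langle v,z\rangle+v_\perp$, with $v_\perp$ locally nilpotent.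

A section $z\mapsto F_z\in E_z^{(N)}$ over an open set is \emph{flat} if its pairing with every local $\nabla^\flat$-flat section of $\mathcal M_N$ is locally constant. The frame dual to a flat frame of $\mathcal M_N$ is flat, so over a simply connected open set a flat section exists with any prescribed value at a point, and it is unique. For a function $\phi$ on an open subset of $L$, let $\partial_y\phi$ and $\bar\partial_y\phi$ be the coefficients of $\epsilon$ and $\bar\epsilon$ in $\phi(z+\epsilon y)$.

\begin{lemma}\label{lem:flat}
\begin{enumerate}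
\item[(i)] A section $F$ of $E^{(N)}$ is flat if and only if its components $F_{z,k}\in M[k]$ are antiholomorphic in $z$ and $\bar\partial_yF_z=x_y^\flat F_z$ for all $y\in L$.
\item[(ii)] For $g\in W'$ and $y\in L^\perp$ the maps $g\colon E^{(N)}\to E^{(N)}$, $y\colon E^{(N)}\to E^{(N-1)}$, $x_y^\flat\colon E^{(N)}\to E^{(N+1)}$ and the inclusion $E^{(N)}\to E^{(N+1)}$ send flat sections to flat sections.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The pairing is antilinear in $F$, so by \eqref{eq:adj} the condition says that for all $m\in M$ the function $(m,F_z)$ is holomorphic and $\partial_y(m,F_z)=(y^\flat m,F_z)$. Let $\mu_i$ be a local $\nabla^\flat$-flat frame. If $F$ is flat, write $m=\sum f_i\mu_i$ with $f_i$ holomorphic; then $y^\flat m=\sum(\partial_yf_i)\mu_i$, and the $(\mu_i,F)$ are constants, which gives the condition. Conversely, the images of elements of $M$ generate $\mathcal M_N$, so locally $\mu_i=\sum_lf_lm_l$. Then $(\mu_i,F)=\sum f_l\,(m_l,F)$ is holomorphic, and by the Leibniz rule $\partial_y(\mu_i,F)=(y^\flat\mu_i,F)=0$.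

(ii) By \eqref{eq:adj}, $g$, $y$ and $x_y^\flat$ are adjoint to the $\mathcal O_Y$-linear maps $g^{-1}$, $x_y$ on $\mathcal M_N$ and $y^\flat\colon\mathcal M_{N+1}\to\mathcal M_N$, and the inclusion is adjoint to the projection. All these commute with $\nabla^\flat$, so they preserve flat sections, and hence so do their adjoints. That $y$ lowers $N$ by one is seen from the description of $E^{(N)}_z$.
\end{proof}

In particular $E_z$ is an $H'$-module via $(x^\flat,g,y)$, and flat continuation respects the action.

\subsection{Finite norms}
So far $E_z$ lies in the formal product $\widetilde M$, where the form is not defined. Let $\mathcal F\subset\widetilde M$ be the space of $F$ with $\sum_k\|F_k\|^2r^k<\infty$ for all $r>0$. By \eqref{eq:growth}, $x$ and $y$ increase the norms of components in degree $k$ by a factor $O(\sqrt{k+1})$, so $\mathcal F$ is $H_c$-stable. The series $(F,G)=\sum_k(F_k,G_k)$ is a positive definite form on $\mathcal F$, and it is contravariant, since $(aF,G)=(F,a^*G)$ holds degree by degree for the generators and all series converge absolutely.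

Let $\Omega\subset Y$ be an open ball and $\Gamma=\{tz:z\in\Omega,\ t>0\}\subset Y$. The cone $\Gamma$ is open and convex, hence simply connected, so the flat sections of $E^{(N)}$ over $\Gamma$ form a space isomorphic to each fiber.

\begin{lemma}\label{lem:conv}
We have $E_z\subset\mathcal F$ and $x^\flat E_z\subset\mathcal F$. For flat sections $F,G$ of $E^{(N)}$ over $\Gamma$ and $g\in W$, the function $(z,w)\mapsto(gF_z,G_w)$ on $\Gamma\times\Gamma$ is antiholomorphic in $z$ and holomorphic in $w$; its $\bar\partial_y$-derivative in $z$ is $(gx_y^\flat F_z,G_w)$ and its $\partial_y$-derivative in $w$ is $(gF_z,x_y^\flat G_w)$.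
\end{lemma}

\begin{proof}
Let $F_1,\dots,F_d$ be a flat frame over $\Gamma$, let $K\subset\Gamma$ be compact, and let $m_k$ be the supremum of $\|F_{j,z,k}\|$ over $j$ and $z\in K$; it is finite by continuity. The Euler identity in degree $k$ reads $kF_{j,k}=\sum_ix_i(y_iF_j)_{k-1}+AF_{j,k}$. Here $y_iF_j=\langle y_i,z\rangle F_j+(y_i)_\perp F_j$ is a combination of the $F_l$ with coefficients bounded on $K$, since $(y_i)_\perp$ is a constant matrix in the frame by Lemma~\ref{lem:flat}(ii). By \eqref{eq:growth}, $(k-\kappa)m_k\le C_K\sqrt{k+\kappa}\,m_{k-1}$. So $m_k\le C'k^{-1/2}m_{k-1}$ for large $k$, and $\sum_km_k^2r^k<\infty$ for all $r$. This gives $E_z\subset\mathcal F$, and $x^\flat E_z\subset\mathcal F$ follows from the block formula, because $(\alpha_s^\vee)^{-1}$ preserves $E_z$. The series $\sum_k(gF_{z,k},G_{w,k})$ converges uniformly on $K\times K$, and its terms are holomorphic in $(\bar z,w)$. By Weierstrass's theorem on locally uniform limits of holomorphic functions, so is the sum, and it may be differentiated termwise. Apply Lemma~\ref{lem:flat}(i).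
\end{proof}

\section{Asymptotics along rays}\label{sec:asym}

We now derive the analogue of the rank-one system. For sections $F,G$ of $E^{(N)}$ over $\Gamma$, not necessarily flat, and $g\in W$, $z\in\Omega$, $t\ge1$, put
$$q_g^{F,G}(t,z)=e^{-t^2|z|^2}\,(gF_{tz},G_{tz}).$$
A point $z$ is also an element of $\mathfrak h\subset H_c$, and $x_z$ is its adjoint. At the point $tz$ we have $\alpha_s^\vee=t\langle\alpha_s^\vee,z\rangle+(\alpha_s^\vee)_\perp$, so for $s\in S''$
\begin{equation}\label{eq:rs}
(\alpha_s^\vee)^{-1}=\frac{r_s}{t\langle\alpha_s^\vee,z\rangle},\qquad r_s=\sum_{j=0}^{N-1}\Big(-\frac{(\alpha_s^\vee)_\perp}{t\langle\alpha_s^\vee,z\rangle}\Big)^j\quad\text{on }E^{(N)}_{tz}.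
\end{equation}

\begin{lemma}\label{lem:ode}
For flat $F,G$ and $g\in W$,
$$\partial_tq_g^{F,G}=-2t\big(|z|^2-\langle g^{-1}z,z\rangle\big)q_g^{F,G}+q_g^{(g^{-1}z)_\perp F,\,G}+q_g^{F,\,(gz)_\perp G}-\frac1t\sum_{s\in S''}\Big(a_s\,q_{gs}^{r_sF,\,G}+\overline{a_s}\,q_{s^{-1}g}^{F,\,r_sG}\Big).$$
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:conv}, $\partial_t(gF_{tz},G_{tz})=(gx_z^\flat F,G)+(gF,x_z^\flat G)$, evaluated at $tz$. The block formula, \eqref{eq:rs} and $x_z(\alpha_s^\vee)=\langle\alpha_s^\vee,z\rangle$ give $x_z^\flat F=x_zF-t^{-1}\sum_{S''}a_s\,s\,r_sF$, which accounts for the last sum. In the remaining terms move $x$ across the form, where it becomes an element of $\mathfrak h$ with known action on $E_{tz}$: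
\begin{align*}
(gF,x_zG)&=(zgF,G)=(g\,(g^{-1}z)F,G)=t\langle g^{-1}z,z\rangle(gF,G)+(g\,(g^{-1}z)_\perp F,G),\\
(gx_zF,G)&=(x_{gz}\,gF,G)=(gF,(gz)G)=t\,\overline{\langle gz,z\rangle}\,(gF,G)+(gF,(gz)_\perp G),
\end{align*}
and $\overline{\langle gz,z\rangle}=\langle g^{-1}z,z\rangle$. The exponential contributes $-2t|z|^2$.
\end{proof}

The system closes up on any family of flat sections that is stable under the nilpotent operators. We state the estimate in this generality because it will be used for the full bundle and for a single section.

\begin{proposition}\label{prop:asym}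
Let $\mathcal V\ne0$ be a space of flat sections of $E^{(N)}$ over $\Gamma$ with $y\mathcal V\subset\mathcal V$ for $y\in L^\perp$. Let $F_1,\dots,F_d$ be a basis, $q_g^{ij}=q_g^{F_i,F_j}$, $p=\sum_iq_1^{ii}$, and let $K\subset\Omega$ be compact. There is a constant $C$ such that for $z\in K$, $t\ge1$ and all $i,j$:
\begin{enumerate}
\item[(i)] $e^{-C}p(1,z)\le p(t,z)\le e^Cp(1,z)$;
\item[(ii)] $|q_g^{ij}|\le C/t$ for $g\in W\setminus W'$;
\item[(iii)] $|\partial_tq_1^{ij}|\le C/t^2$.
\end{enumerate}
\end{proposition}

\begin{proof}
Constants are uniform in $z\in K$, $t\ge1$, and may change from line to line. A nonzero flat section vanishes nowhere, so $p>0$. Since the form is positive and $g$ is an isometry, $|q_g^{ij}|\le e^{-t^2|z|^2}\|F_i\|\|F_j\|\le p$ for all $g$. Each $y\in L^\perp$ acts on the basis by a constant matrix that is linear in $y$, and $|\langle\alpha_s^\vee,z\rangle|$ is bounded below on $K$; so $(g^{\pm1}z)_\perp$ and $r_s$ act by bounded matrices.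

\emph{Step 1: polynomial control.} For $g=1$ the first three terms in Lemma~\ref{lem:ode} vanish, because $z_\perp=0$. Hence $|\partial_tp|\le Cp/t$.

\emph{Step 2: damping.} Let $g\notin W'$. The stabilizer of $z\in Y$ is exactly $W'$, so $g^{-1}z\ne z$ and
$$|z|^2-\operatorname{Re}\langle g^{-1}z,z\rangle=\tfrac12|z-g^{-1}z|^2\ge\eta>0\quad\text{on }K .$$
This is the only place where the definition of $Y$ enters the estimates beyond the invertibility of $\alpha_s^\vee$, and for $g\in W'$ there is no damping. By Lemma~\ref{lem:ode}, $\partial_tq^{ij}_g=\gamma q_g^{ij}+\rho$ with $\operatorname{Re}\gamma\le-2\eta t$ and $|\rho|\le Cp$. Lemma~\ref{lem:damp} gives $|q_g^{ij}|\le Cp/t$.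

\emph{Step 3: feedback.} For $g=1$ the group elements in the sum of Lemma~\ref{lem:ode} are $s$ and $s^{-1}$ with $s\in S''$, which are not in $W'$. By Step 2, $|\partial_tq_1^{ij}|\le Cp/t^2$ and $|\partial_t\log p|\le C/t^2$. Integrating the latter gives (i). As $p(1,z)$ is continuous on $K$, $p$ is bounded, and (ii), (iii) follow.
\end{proof}

\section{The limiting form}\label{sec:form}

Let $z\in Y$ and $F,G\in E_z$, and let $F_{tz},G_{tz}$ be their flat continuations along the ray. By Proposition~\ref{prop:asym}(iii), applied to all flat sections of $E^{(N)}$, the limit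
$$B_z(F,G)=\lim_{t\to\infty}e^{-t^2|z|^2}(F_{tz},G_{tz})$$
exists, and for flat sections over $\Gamma$ the convergence is uniform on compact subsets of $\Omega$. The definition involves neither $N$ nor a frame. As a limit of positive forms, $B_z$ is a positive semidefinite Hermitian form on $E_z$.

\begin{proposition}\label{prop:B}
\begin{enumerate}
\item[(a)] $B_z$ is contravariant for the action $(x^\flat,g,y)$ of $H'$ on $E_z$.
\item[(b)] For flat sections $F,G$ the function $z\mapsto B_z(F_z,G_z)$ is locally constant.
\item[(c)] $B_z$ is positive definite.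
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:flat}(ii) the generators of $H'$ commute with flat continuation, so we may apply them at the point $tz$. For $g\in W'$, $(gF,gG)=(F,G)$ at every $t$. For $y\in L^\perp$, the block formula, \eqref{eq:rs} and $x_y^*=y$ give
$$q_1^{x_y^\flat F,\,G}=q_1^{F,\,yG}-\frac1t\sum_{s\in S''}a_s\frac{x_y(\alpha_s^\vee)}{\langle\alpha_s^\vee,z\rangle}\,q_s^{r_sF,\,G}.$$
The functions $q_s^{r_sF,G}$ are bounded, so $B_z(x_y^\flat F,G)=B_z(F,yG)$. The identity $B_z(yF,G)=B_z(F,x_y^\flat G)$ follows by Hermitian symmetry.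

(b) Let $y\in L$ and differentiate $q_1^{F,G}(t,z)$ in $z$. By Lemma~\ref{lem:conv}, $\bar\partial_y(F_{tz},G_{tz})=t\,(x_y^\flat F,G)$. Moreover $(x_yF,G)=(F,yG)=t\langle z,y\rangle(F,G)$, and $\bar\partial_y|z|^2=\langle z,y\rangle$. In $\bar\partial_yq_1^{F,G}$ the two terms $\pm t^2\langle z,y\rangle q_1^{F,G}$ cancel, and the block formula leaves
$$\bar\partial_yq_1^{F,G}=-\sum_{s\in S''}a_s\frac{x_y(\alpha_s^\vee)}{\langle\alpha_s^\vee,z\rangle}\,q_s^{r_sF,\,G}.$$
Here the factor $1/t$ of the block formula is used up by the chain rule, and it is the decay of the overlaps, Proposition~\ref{prop:asym}(ii), that makes the right side $O(1/t)$, uniformly on compact sets. Also $\partial_yq_1^{F,G}=\overline{\bar\partial_yq_1^{G,F}}=O(1/t)$. On a closed ball in $\Omega$ the gradient of $q_1^{F,G}(t,\cdot)$ thus tends to zero uniformly, so the limit is constant.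

(c) Proposition~\ref{prop:asym}(i) for all of $E^{(N)}$ shows only that the trace of the Gram matrix of $B_z$ is positive. To isolate one vector we need a line stable under $L^\perp$, and such lines are exactly those in $E^{(1)}$. Let $0\ne F\in E_z^{(1)}$ and extend it to a flat section of $E^{(1)}$ over $\Gamma$. It is killed by $L^\perp$, so the proposition applies to $\mathcal V=\mathbb CF$, $K=\{z\}$, and (i) gives $B_z(F,F)\ge e^{-C}e^{-|z|^2}\|F\|^2>0$.

Contravariance spreads this to $E_z$. If $B_z(F,F)=0$ with $F\ne0$, then $F$ lies in the radical of $B_z$ by the Cauchy--Schwarz inequality. By (a) the radical is stable under $L^\perp$. Let $N\ge1$ be minimal with $F\in E_z^{(N)}$; some product $y_1\cdots y_{N-1}F$ is a nonzero vector of $E_z^{(1)}$ in the radical, which contradicts the previous paragraph.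
\end{proof}

It remains to carry $B_z$ from $E_z$ to $R_z$. The space $\overline M_z$ is the full conjugate dual of $E_z$, and we must recognize the nilpotent vectors in it. For this we need a grading on $E_z$. Let $D'=\sum_ix_i^\flat y_i-\sum_{s\in S'}a_ss$, the sum over an orthonormal basis of $L^\perp$, be the Euler element of $H'$.

\begin{lemma}\label{lem:EO}
The module $E_z$ is the $B_z$-orthogonal direct sum of finite-dimensional eigenspaces $E_z[\mu]$ of $D'$, with real eigenvalues bounded below. It is generated by $E_z^{(1)}$ over the polynomial algebra in the $x_y^\flat$, $y\in L^\perp$. So $E_z$ is a unitary module in $\mathcal O_{c'}(W',L^\perp)$.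
\end{lemma}

\begin{proof}
Let $E_z\ne0$; then $E_z^{(1)}\neq0$ as in the proof of (c). By Lemma~\ref{lem:flat}(ii), $D'$ preserves each finite-dimensional space $E_z^{(N)}$, and it is self-adjoint for $B_z$; so it is diagonalizable with real eigenvalues and orthogonal eigenspaces. Let $\mu_0$ be its least eigenvalue on $E_z^{(1)}$. If $v\in E_z[\mu]$ and $y_1\cdots y_jv\ne0$, then applying further elements of $L^\perp$ we reach a nonzero vector of $E_z^{(1)}$ with eigenvalue at most $\mu-j$; so $j\le\mu-\mu_0$. Hence all eigenvalues are at least $\mu_0$, and $E_z[\mu]\subset E_z^{(N)}$ for $N>\mu-\mu_0$. The span $P$ of all polynomials in the $x^\flat$ applied to $E_z^{(1)}$ is a submodule by \eqref{eq:comm}, since $E_z^{(1)}$ is $W'$-stable and killed by $L^\perp$. It is graded, so $E_z=P\oplus P^\perp$. The submodule $P^\perp$ meets $E_z^{(1)}$ trivially, so it is zero by local nilpotence.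
\end{proof}

Let $R_z^\flat\subset\overline M_z$ be the space of vectors killed, for some $N$, by all $N$-fold products of operators $y^\flat$, $y\in L^\perp$. Define $j_z\colon E_z\to\overline M_z$ by $(j_zF,G)=B_z(F,G)$ for all $G\in E_z$; it is linear.

\begin{proposition}\label{prop:j}
The map $j_z$ is an isomorphism of $H'$-modules from $(E_z;x^\flat,g,y)$ onto $(R_z^\flat;x,g,y^\flat)$, and $j$ sends flat sections to $\nabla^\flat$-flat sections. The form $\beta^\flat_z(j_zF,j_zG)=B_z(F,G)$ on $R_z^\flat$ is positive definite, contravariant and $\nabla^\flat$-flat.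
\end{proposition}

\begin{proof}
By \eqref{eq:adj}, $v\in\overline M_z$ is killed by all $N$-fold products of the $y^\flat$ if and only if it vanishes on the span $Q_N$ of all $x_{y_1}^\flat\cdots x_{y_N}^\flat E_z$, $y_i\in L^\perp$. The space $Q_N$ is graded, and of finite codimension by Lemma~\ref{lem:EO}, so it contains all but finitely many $E_z[\mu]$. Conversely, the eigenvalues on $Q_N$ are at least $\mu_0+N$, so a functional that vanishes on all but finitely many $E_z[\mu]$ vanishes on $Q_N$ for large $N$. Thus $R_z^\flat$ consists of the functionals that vanish on all but finitely many $E_z[\mu]$. These spaces are finite-dimensional and orthogonal, and $B_z$ is nondegenerate on each, so $j_z$ is a bijection onto $R_z^\flat$. By \eqref{eq:adj} and Proposition~\ref{prop:B}(a), for $y\in L^\perp$ and $g\in W'$,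
\begin{align*}
(x_y\,j_zF,G)&=(j_zF,yG)=B_z(F,yG)=B_z(x_y^\flat F,G),\\
(y^\flat j_zF,G)&=(j_zF,x_y^\flat G)=B_z(F,x_y^\flat G)=B_z(yF,G),\\
(g\,j_zF,G)&=(j_zF,g^{-1}G)=B_z(F,g^{-1}G)=B_z(gF,G),
\end{align*}
so $j_z$ intertwines the actions, and $\beta_z^\flat$ is positive definite and contravariant. A section of $\mathcal M_N$ whose pairings with a flat frame of $E^{(N)}$ are constant is a constant combination of the dual frame, hence $\nabla^\flat$-flat. So $jF$ is $\nabla^\flat$-flat for flat $F$, by Proposition~\ref{prop:B}(b). A local flat section of $R^\flat$ is determined by one value, so it is of the form $jF$, and $\beta^\flat(jF,jG)=B(F,G)$ is locally constant.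
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let first $M$ be irreducible. By \eqref{eq:u}, multiplication by $u$ is an isomorphism of $H'$-modules from $(\overline M_z;x,g,y')$ to $(\overline M_z;x,g,y^\flat)$; it maps $R_z$ onto $R_z^\flat$ and $\nabla$-flat sections to $\nabla^\flat$-flat sections. In particular $R_z\cong E_z$ lies in $\mathcal O_{c'}(W',L^\perp)$. Put
$$\beta_z(v,w)=\beta_z^\flat(uv,uw).$$
Near $z$, any two functions $u$ differ by a unimodular constant, so $\beta_z$ does not depend on the ball $U$ or on the branches, and $\beta$ is defined on all of $Y$. By Proposition~\ref{prop:j} it is positive definite, contravariant and $\nabla$-flat. For general $M$, decompose it into irreducibles by Lemma~\ref{lem:ss}(ii) and take the orthogonal sum of the forms. This proves the first claim.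

Fix $b\in Y$. The unitary module $R_b$ is a finite direct sum of irreducibles by Lemma~\ref{lem:ss}(ii). Let $M_i$, $i\in I$, represent their isomorphism classes and put $V_i=\operatorname{Hom}_{H'}(M_i,R_b)$. Since $\operatorname{End}(M_i)=\mathbb C$, the $V_i$ are finite-dimensional and evaluation is an isomorphism $\bigoplus_iM_i\otimes V_i\to R_b$. The monodromy commutes with $H'$, so it acts on $V_i$ by composition, and $\operatorname{Res}'(M)\cong\bigoplus_iM_i\boxtimes V_i$. Each $M_i$ embeds in $R_b$, so it has a positive definite contravariant form $\beta_i$. For $f,h\in V_i$ the form $(m,m')\mapsto\beta_b(fm,hm')$ on $M_i$ is contravariant, so by Lemma~\ref{lem:ss}(iii) it equals $\langle f,h\rangle_i\,\beta_i(m,m')$ for a number $\langle f,h\rangle_i$. This defines a Hermitian form on $V_i$. It is positive definite, because a nonzero $f$ is injective and $\beta_b(fm,fm)>0$ for $m\ne0$. It is $\pi_1(Y,b)$-invariant, because $\beta$ is flat and so the monodromy preserves $\beta_b$.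
\end{proof}

\begin{remark}
The proof gives flat positive forms for both $\nabla$ and $\nabla^\flat=\nabla-\omega$, so the conclusion is the same for either normalization of the connection.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
As before it suffices to treat irreducible $M$. Let $w\in N_W(W')$. It preserves $L$, $L^\perp$, $Y$ and $\mathfrak n$, and maps $\mathfrak l_z$ to $\mathfrak l_{wz}$; so it induces maps $\overline M_z\to\overline M_{wz}$ and $E_z^{(N)}\to E_{wz}^{(N)}$ with $(wv,wG)=(v,G)$. From $we_z=e_{wz}w$ we get $wx_y^\flat=x_{wy}^\flat w$. If $F$ is flat, then $F'_\zeta=wF_{w^{-1}\zeta}$ is antiholomorphic with $\bar\partial_yF'_\zeta=w\,x^\flat_{w^{-1}y}F_{w^{-1}\zeta}=x_y^\flat F'_\zeta$, so it is flat by Lemma~\ref{lem:flat}(i). Since $w$ preserves the form on $\mathcal F$ and $|wz|=|z|$, we obtain $B_{wz}(wF,wG)=B_z(F,G)$. Then $(wj_zF,wG)=B_z(F,G)=(j_{wz}wF,wG)$, so $wj_z=j_{wz}w$; hence $wR_z^\flat=R_{wz}^\flat$ and $\beta^\flat_{wz}(wv,wv')=\beta_z^\flat(v,v')$.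

Conjugation by $w$ permutes $S''$ and preserves $a_s$, and $w\alpha_s=\epsilon_s\alpha_{wsw^{-1}}$ with $|\epsilon_s|=1$. As the exponents $\operatorname{Re}(a_s)$ are real, $w(u)=\epsilon\,u'$, where $|\epsilon|=1$ and $u'$ is a function of the same kind on the ball $wU$. From $w(uv)=\epsilon u'\,wv$ we get $wR_z=R_{wz}$ and $\beta_{wz}(wv,wv')=\beta^\flat_{wz}(w(uv),w(uv'))=\beta_z(v,v')$.

Let $W'=1$. Then $L^\perp=0$, $\mathfrak n=0$, $N_W(W')=W$, and $(R,\nabla)$ is the bundle $M|_{\mathfrak h_{reg}}$ with the connection
$$y'=y+\sum_{s\in S}a_s\frac{\alpha_s(y)}{\alpha_s}(1-s),$$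
which satisfies $wy'w^{-1}=(wy)'$. The group $W$ acts freely on $\mathfrak h_{reg}$, so this equivariant flat bundle descends to $\mathfrak h_{reg}/W$, and $KZ(M)$ is the monodromy of the descent. The form $\beta$ is flat and $W$-invariant, so it descends to a flat positive definite form, which the monodromy preserves.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BE}
Bezrukavnikov and Etingof, \emph{Selecta Math.} \textbf{14} (2009).

\bibitem{Stoica}
Emanuel Stoica, \emph{Unitary representations of Hecke algebras of complex reflection groups}, arXiv:0910.0680 (2009).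

\end{thebibliography}
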